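# Balanced subgroups $\langle p\rangle$ modulo $d$, and the element $-1$

Throughout, the letters $q,r,\ell$ denote primes, $\omega(d)$ is the number of distinct primes dividing $d$, $v_\ell(d)$ is the exponent of $\ell$ in $d$, and $\log_k$ is the $k$-fold iterated logarithm.

## 1. Balanced subgroups and primitive characters

Let $d>2$ be an integer and $\mathbb U_d=(\mathbb Z/d\mathbb Z)^\times$. Let $A_d$ be the set of residues in $\mathbb U_d$ having a representative in $(0,d/2)$, and $B_d=\mathbb U_d\setminus A_d$. Since $d>2$, the number $d/2$ is never a unit modulo $d$, so $B_d$ consists of the units with a representative in $(d/2,d)$.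

**Definition 1.** A subgroup $H$ of $\mathbb U_d$ is *balanced* if $|uH\cap A_d|=|uH\cap B_d|$ for every $u\in\mathbb U_d$.

*Example.* Take $d=7$, $A_7=\{1,2,3\}$. The subgroup $\langle 2\rangle=\{1,2,4\}$ has two elements in $A_7$ and one in $B_7$, so it is not balanced. Take $d=8$, $A_8=\{1,3\}$. The subgroup $\{1,5\}$ is balanced, since its cosets are $\{1,5\}$ and $\{3,7\}$. The subgroup $\{1,3\}$ is not.

There are two cheap reasons for being balanced.

* If $-1\in H$, then multiplication by $-1$ maps each coset $uH$ to itself and interchanges $A_d$ and $B_d$. So $H$ is balanced.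
* If $4\mid d$, then $1+d/2$ is a unit (every prime dividing $d$ divides $d/2$), and for odd $a$ we have $a(1+d/2)\equiv a+d/2\pmod d$. Adding $d/2$ interchanges $A_d$ and $B_d$. So if $1+d/2\in H$, then $H$ is balanced. This is what happens for $\{1,5\}\subset\mathbb U_8$.

**Definition 2.** Fix an integer $p$ with $|p|>1$. For $d>2$ coprime to $p$ let $\langle p\rangle_d$ be the cyclic subgroup of $\mathbb U_d$ generated by $p$. Let $\mathcal B_p$ be the set of $d>2$ coprime to $p$ for which $\langle p\rangle_d$ is balanced, and put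
$$\mathcal B_{p,0}=\{d>2:(d,p)=1,\ 4\mid d,\ \tfrac12d+1\in\langle p\rangle_d\},\qquad \mathcal B_{p,*}=\mathcal B_p\setminus\mathcal B_{p,0},$$
$$\mathcal B_{p,1}=\{d>2:(d,p)=1,\ -1\in\langle p\rangle_d\}.$$
For a set $\mathcal A$ of positive integers and $x\ge1$, write $\mathcal A(x)=|\mathcal A\cap[1,x]|$.

*Examples.* We have $8\in\mathcal B_{5,0}$. We have $33\in\mathcal B_{2,1}$, because $2^5=32\equiv-1\pmod{33}$. There are also moduli of neither cheap kind. Take $p=-2$ and $d=21$. The powers of $-2$ are
$$\langle -2\rangle_{21}=\{1,19,4,13,16,10\}=\{a\in\mathbb U_{21}:a\equiv1\bmod 3\}.$$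
Since $A_{21}=\{1,2,4,5,8,10\}$, this subgroup meets $A_{21}$ in $\{1,4,10\}$ and $B_{21}$ in $\{13,16,19\}$. The other coset splits as $\{2,5,8\}$ and $\{11,17,20\}$. So $\langle-2\rangle_{21}$ is balanced, although $-1\equiv20\notin\langle-2\rangle_{21}$ and $4\nmid21$. Thus $21\in\mathcal B_{-2,*}\setminus\mathcal B_{-2,1}$.

**Definition 3.** Let $\chi$ be a Dirichlet character modulo $d$ with conductor $f$. We write $\chi'$ for the *primitive character modulo $f$ inducing $\chi$*. So $f\mid d$, $\chi(a)=\chi'(a)$ for $(a,d)=1$, and $\chi'(a)=0$ exactly when $(a,f)>1$. We call $\chi$ *odd* if $\chi(-1)=-1$; this is different from having odd order.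

*Example.* Let $\chi$ modulo $21$ be $\chi(a)=\left(\frac a3\right)$ for $(a,21)=1$. Then $f=3$ and $\chi'=\left(\frac\cdot3\right)$. Although $\chi(7)=0$, we have $\chi'(7)=1$. Values $\chi'(\ell)$ at primes $\ell\mid d$ are what these notes are about.

Recall also that the conductor is never $\equiv2\pmod4$, and that $\chi'$ is nontrivial on the kernel of $\mathbb U_f\to\mathbb U_g$ for every proper divisor $g$ of $f$.

## 2. Does $-1$ account for almost all of $\mathcal B_{p,*}$?

We first compare the sets. A cyclic group has at most one element of order $2$. If $d\in\mathcal B_{p,0}\cap\mathcal B_{p,1}$, then $-1$ and $1+d/2$ both have order $2$ in $\langle p\rangle_d$ (note $(1+d/2)^2=1+d+d\cdot\frac d4\equiv1$), so they agree and $d\mid d/2+2$. This forces $d\le4$, so $d=4$. With the two cheap reasons of Section 1 we get $\mathcal B_{p,0}\subset\mathcal B_p$ and $\mathcal B_{p,1}\setminus\{4\}\subset\mathcal B_{p,*}$, hence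
$$\mathcal B_p(x)=\mathcal B_{p,0}(x)+\mathcal B_{p,*}(x),\qquad \mathcal B_{p,1}(x)-1\le\mathcal B_{p,*}(x)\le\mathcal B_{p,1}(x)+\#\big((\mathcal B_{p,*}\setminus\mathcal B_{p,1})\cap[1,x]\big).\tag{1}$$

The following results are quoted.

* (i) (Moree) For each integer $p$ with $|p|>1$ there are positive $c_p,\delta_p$ with $\mathcal B_{p,1}(x)\sim c_px/(\log x)^{\delta_p}$ as $x\to\infty$, and $\delta_p=2/3$ for $p$ prime.
* (ii) For odd $p$ with $|p|>1$ there are positive $b_p,b_p'$ with $b_px/\log_2x\le\mathcal B_{p,0}(x)\le b_p'x/\log_2x$ for all sufficiently large $x$.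
* (iii) For each $p$ with $|p|>1$ there is $\epsilon_p>0$ with $\mathcal B_{p,*}(x)=O_p(x/(\log x)^{\epsilon_p})$ for $x\ge3$.
* (iv) $\mathcal B_p(x)\ge\mathcal B_{p,0}(x)+(1+o(1))\mathcal B_{p,1}(x)$ as $x\to\infty$.

The question, from Carl Pomerance and Douglas Ulmer, "On balanced subgroups of the multiplicative group", arXiv:1204.6705 (2012), is whether (iv) is an asymptotic equality: apart from $\mathcal B_{p,0}$, do almost all balanced $\langle p\rangle_d$ contain $-1$? Prove or disprove that $\mathcal B_{p,*}(x)\sim\mathcal B_{p,1}(x)$. The modulus $21$ shows that the two sets differ, so the issue is how many such exceptions there are. The answer is that the statement is true.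

**Theorem 1.** Let $p$ be an integer with $|p|>1$. Then, as $x\to\infty$,
$$0\le\#\{d\le x:\ d\in\mathcal B_{p,*},\ d\notin\mathcal B_{p,1}\}\le\frac x{\log x}\exp\Big(O_p\Big(\frac{\log_2x\,\log_4x}{\log_3x}\Big)\Big)=\frac x{(\log x)^{1-o(1)}}.$$
Moreover $\delta_p<1$. Hence $\mathcal B_{p,*}(x)\sim\mathcal B_{p,1}(x)$ and $\mathcal B_p(x)=\mathcal B_{p,0}(x)+(1+o(1))\mathcal B_{p,1}(x)$.

**Theorem 2.** Let $p_1,\dots,p_t$ be fixed nonzero integers, and for $d$ coprime to $p_1\cdots p_t$ let $H_d=\langle p_1,\dots,p_t\rangle\subset\mathbb U_d$. The number of $d\le x$ coprime to $p_1\cdots p_t$ for which $H_d$ is balanced, but $-1\notin H_d$ and not ($4\mid d$ and $\frac d2+1\in H_d$), is at most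
$$\frac x{\log x}\exp\Big(O_{p_1,\dots,p_t}\Big(\frac{\log_2x\log_4x}{\log_3x}\Big)\Big).$$

We prove Theorem 1 in Sections 3–9 and adapt the argument to Theorem 2 in Section 10. From Section 5 on, $x$ is large in terms of $p$, and implied constants may depend on $p$.

## 3. Subgroups of index two by hand

Let $H=\ker\chi$ with $\chi$ a quadratic character modulo $d$. There are two cosets, and $|A_d|=\varphi(d)/2$. So $H$ is balanced exactly when $S=\sum_{0<a<d/2,\,(a,d)=1}\chi(a)$ vanishes.

For $d=7$ and $\chi=\left(\frac\cdot7\right)$, $S=1+1-1=1$, so $\ker\chi=\langle2\rangle_7$ is not balanced.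

Now take $d=77$ and $\chi(a)=\left(\frac a7\right)$ for $(a,77)=1$. First sum $\left(\frac a7\right)$ over all $a\le38$. The range $a\le 35$ consists of complete periods and gives $0$, while $36,37,38\equiv1,2,3$ give $1+1-1=1$. Then remove the multiples of $11$, namely $11,22,33\equiv4,1,5$, which give $1+1-1=1$. So $S=0$. What we computed is
$$S=T\,\big(1-\chi'(11)\big),\qquad T=\sum_{b<7/2}\chi'(b)=1,$$
and $S$ vanishes because $\chi'(11)=\left(\frac{11}7\right)=1$. Here $\ker\chi=\langle2\rangle_{77}$: the kernel has order $30$ and contains $2$, which has order $3$ modulo $7$ and order $10$ modulo $11$. Also $-1\notin\ker\chi$. So $77\in\mathcal B_{2,*}\setminus\mathcal B_{2,1}$, and the reason is a prime $\ell\mid d$ with $\chi'(\ell)=1$. The next section shows that this is the only possible reason.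

## 4. What a balanced subgroup without $-1$ forces on characters

We use the following textbook fact. For an odd primitive character $\chi$ modulo $f$, with Gauss sum $\tau(\chi)\ne0$,
$$L(1,\chi)=\frac{\pi i\,\tau(\chi)}{f^2}\sum_{0<b<f}b\,\overline\chi(b),\qquad\text{and}\qquad L(1,\chi)\ne0.\tag{2}$$

**Lemma 1.** Let $d>2$ and let $H$ be a balanced subgroup of $\mathbb U_d$ with $-1\notin H$ and, if $4\mid d$, with $1+d/2\notin H$. For every character $\psi$ of $\mathbb U_d$ of odd order, trivial on $H$, there is an odd prime $\ell\mid d$ with $\psi'(\ell)=1$.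

If $d\in\mathcal B_{p,*}\setminus\mathcal B_{p,1}$, then $H=\langle p\rangle_d$ satisfies the hypotheses.

**Step 1. A suitable odd character.** The purpose of this step is to attach to $\psi$ a character $\chi$ whose half-sum vanishes. Let $G=\mathbb U_d/H$. The image $a$ of $-1$ in $G$ has order $2$. If $4\mid d$, the image $b$ of $1+d/2$ has order $2$ as well. The group $\langle a\rangle$ (respectively $\langle a,b\rangle$, which has order $2$ if $a=b$ and is a Klein four-group otherwise) has a character sending $a$ (and $b$) to $-1$. Extend it to the finite abelian group $G$. If the extension has order $2^sm$ with $m$ odd, raise it to the power $m$; the values at $a$ and $b$ stay $-1$. This gives a character $\chi_2$ of $\mathbb U_d$, of $2$-power order, trivial on $H$, with $\chi_2(-1)=-1$ and, if $4\mid d$, $\chi_2(1+d/2)=-1$.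

Put $\chi=\chi_2\psi$. The values $\psi(-1)$ and $\psi(1+d/2)$ are $\pm1$ and have odd order, so they equal $1$. Hence $\chi(-1)=-1$, and $\chi(1+d/2)=-1$ if $4\mid d$. Since $H$ is balanced and $\chi$ is a nontrivial character of $G$,
$$S:=\sum_{0<a<d/2,\ (a,d)=1}\chi(a)=\sum_{uH\in G}\chi(u)\,|uH\cap A_d|=\frac{|H|}2\sum_{uH\in G}\chi(u)=0.\tag{3}$$

**Step 2. Passing to the primitive character.** The purpose of this step is to factor $S$. Let $f$ be the conductor of $\chi$; $f>2$ since $\chi$ is odd. Detecting $(a,d)=1$ by $\sum_{e\mid(a,d)}\mu(e)$ and writing $a=eb$,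
$$S=\sum_{e\mid d}\mu(e)\chi'(e)\sum_{0<b<d/(2e)}\chi'(b).$$
Only $e$ with $(e,f)=1$ matter, and then $ef\mid d$. Put $g=d/(ef)$; the inner range is $0<b<gf/2$. If $g$ is even, this range together with $b=gf/2$, where $\chi'$ vanishes, is $g/2$ complete periods, and the inner sum is $0$. If $g$ is odd, removing $(g-1)/2$ complete periods leaves $T:=\sum_{0<b<f/2}\chi'(b)$. So
$$S=T\sum_{\substack{e\mid d,\ (e,f)=1\\ d/(ef)\ \mathrm{odd}}}\mu(e)\chi'(e).\tag{4}$$

**Step 3. $T\ne0$.** This step makes the first factor harmless. Let $M=\sum_{0<b<f}b\chi'(b)$. By (2) applied to $\overline{\chi'}$, $L(1,\overline{\chi'})$ is a nonzero multiple of $M$, so $M\ne0$.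

Suppose $f$ is odd, and let $\Sigma=\sum_{b<f/2}b\chi'(b)$. Pairing $b$ with $f-b$ and using $\chi'(-1)=-1$,
$$M=\sum_{b<f/2}\big(b-(f-b)\big)\chi'(b)=2\Sigma-fT.$$
The numbers in $(0,f)$ are also the even numbers $2b$ and the odd numbers $f-2b$ with $0<b<f/2$, so
$$M=\sum_{b<f/2}\big(2b-(f-2b)\big)\chi'(2b)=\chi'(2)(4\Sigma-fT)=\chi'(2)(2M+fT).$$
Hence $fT=M(\overline{\chi'}(2)-2)$, which is nonzero because $|\overline{\chi'}(2)|=1$.

Suppose $f$ is even. Then $4\mid f$, and the kernel of $\mathbb U_f\to\mathbb U_{f/2}$ is $\{1,1+f/2\}$, so $\chi'(1+f/2)=-1$ by primitivity. For odd $b$ we have $b(1+f/2)\equiv b+f/2\pmod f$, so $\chi'(b+f/2)=-\chi'(b)$. For even $b$ both sides are $0$. Also $\chi'(f/2)=0$ since $f/2$ is even. Therefore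
$$M=\sum_{0<b<f/2}\big(b-(b+\tfrac f2)\big)\chi'(b)=-\tfrac f2\,T,$$
and $T\ne0$.

**Step 4. The sum over $e$ is a product.** This step produces the prime $\ell$.

* If $d$ is odd, the parity condition is automatic and the sum in (4) is $\prod_{\ell\mid d}(1-\chi'(\ell))$.
* If $d\equiv2\pmod4$, then $f$ is odd, since $f\mid d$ and $f\not\equiv2\pmod4$. So $e$ must be even, $e=2e'$, and the sum is $-\chi'(2)\prod_{2<\ell\mid d}(1-\chi'(\ell))$ with $\chi'(2)\ne0$.
* If $4\mid d$, then $\chi(1+d/2)=-1$ forces $f\nmid d/2$. So $d/f$ is odd, $f$ is even, all relevant $e$ are odd, the parity condition is automatic, and the sum is $\prod_{2<\ell\mid d}(1-\chi'(\ell))$.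

Since $S=0$ and $T\ne0$, in each case the product vanishes: some odd prime $\ell\mid d$ has $\chi'(\ell)=1$. In particular $\ell\nmid f$.

**Step 5. From $\chi$ back to $\psi$.** This step removes $\chi_2$. The orders of $\psi$ and $\chi_2$ are coprime, so there is an integer $t$ with $t\equiv1$ modulo the order of $\psi$ and $t\equiv0$ modulo the order of $\chi_2$. Then $\chi^t=\psi$, so the character $(\chi')^t$ modulo $f$ induces $\psi$. The conductor of $\psi$ divides $f$, and since $\ell\nmid f$ we get $\psi'(\ell)=\chi'(\ell)^t=1$. $\square$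

*Prime powers.* Suppose $d$ is a prime power and $H$ is as in Lemma 1. If $d=\ell^k$ is odd, then $f$ is a power of $\ell$ with $f>1$, so $\chi'(\ell)=0$ and the product in Step 4 is $1$. If $d=2^k$, the product is empty. Both contradict $S=0$. So for prime powers there are no exceptions at all.

## 5. Covering the odd-order characters by subgroups

Lemma 1 says that the group of odd-order characters of $\mathbb U_d/\langle p\rangle_d$ is covered by the subgroups $\{\psi:\psi'(\ell)=1\}$, one for each odd $\ell\mid d$. It is a subgroup because $\psi'(\ell)=1$ means that $\psi$ factors through $\mathbb U_{d_\ell}$, where $d_\ell=d/\ell^{v_\ell(d)}$, and takes the value $1$ at $\ell$ there.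

*Two primes.* If $d$ has exactly two odd prime divisors, the group is the union of two subgroups. A group is never the union of two proper subgroups $K,K'$: if $g\notin K$ and $g'\notin K'$, then $g\in K'$, $g'\in K$, and $gg'$ lies in neither. So a single $\ell$ serves for *all* $\psi$, a strong condition. In the example $d=77$, $p=2$ with $\ell=11$, $r=3$, it shows as $11\equiv2^2\pmod7$: the prime $11$ is a power of $p$ times a cube modulo $7$.

**One prime $r$ at a time, and where this stops.** With many primes dividing $d$, a natural plan is to fix an odd prime $r$ and look at the characters of order dividing $r$. They form an elementary abelian $r$-group $V_r$, covered by at most $\omega(d)$ subgroups. If all were proper, each would have index at least $r$, so $\omega(d)\ge r$. Hence for $r>\omega(d)$ some $\ell$ serves for all of $V_r$, and the duality argument below then shows that $\ell p^{-j}$ is an $r$-th power modulo every other prime $q\mid d$, for some $j$. How restrictive is this? Among primes $q$, a proportion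 $1/(r-1)$ has $q\equiv1\pmod r$, and among those one expects a proportion $1/r$ to satisfy it, so the allowed primes have expected density $1-\frac1{r-1}\big(1-\frac1r\big)=1-\frac1r$. The bound one gets for the number of integers up to $x$ built from such primes is of size $x(\log x)^{-1/r}=x\exp(-\log_2x/r)$ (see (6) below). But for typical $d$ the number $\omega(d)$ is about $\log_2x$, and for $r>\log_2x$ this bound exceeds $x/e$: nothing is gained. For small $r$ the counting itself gives nothing. The group $(\mathbb Z/r)^2$ is the union of its $r+1$ subgroups of order $r$, so $r+1$ proper subgroups can cover. One could use many $r>\omega(d)$, but then $\ell$ may depend on $r$.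

The remedy is to cover the product of the $V_r$ over a whole set of primes $r$. The covering subgroups are then products too, and being proper in many coordinates makes the index multiply.

**Lemma 2.** Let $d\in\mathcal B_{p,*}\setminus\mathcal B_{p,1}$ and let $R$ be a finite set of odd primes. There exist an odd prime $\ell\mid d$, a subset $R'\subset R$ with $\prod_{r\in R\setminus R'}r\le\omega(d)$, and integers $0\le j_r<r$ $(r\in R')$ such that for every prime $q\mid d$, $q\ne\ell$, and every $r\in R'$, the number $\ell p^{-j_r}$ is an $r$-th power modulo $q$.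

**Step 1. Counting.** This step finds $\ell$ and $R'$. Let $V_r$ be the group of characters $\psi$ of $\mathbb U_d$ with $\psi^r=1$ and $\psi(p)=1$. For odd $\ell\mid d$ let $W_{r,\ell}=\{\psi\in V_r:\psi'(\ell)=1\}$, a subgroup of $V_r$. The groups $V_r$ have coprime orders, so they form a direct product $\prod_{r\in R}V_r$ of characters of odd order trivial on $\langle p\rangle_d$. For $\psi=\prod_r\psi_r$ with $\psi_r\in V_r$, we have $\psi'(\ell)=1$ if and only if all $\psi_r'(\ell)=1$. One direction is multiplication. For the other, each $\psi_r$ is a power of $\psi$, and the condition $\psi'(\ell)=1$ passes to powers. So Lemma 1 says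
$$\prod_{r\in R}V_r=\bigcup_{\ell}\ \prod_{r\in R}W_{r,\ell}.$$
A proper subgroup of $V_r$ has index at least $r$. Comparing cardinalities,
$$1\le\sum_\ell\prod_{r\in R}\frac{|W_{r,\ell}|}{|V_r|}\le\omega(d)\max_\ell\prod_{r:\,W_{r,\ell}\ne V_r}\frac1r.$$
Choose a maximizing $\ell$ and let $R'=\{r\in R:W_{r,\ell}=V_r\}$. Then $\prod_{r\in R\setminus R'}r\le\omega(d)$.

**Step 2. Duality.** This step turns $W_{r,\ell}=V_r$ into a statement about $\ell$. Let $r\in R'$, and let $\theta$ be a character of $\mathbb U_{d_\ell}$ with $\theta^r=1$ and $\theta(p)=1$. Inflated to $\mathbb U_d$ it lies in $V_r=W_{r,\ell}$, and the inflation has the same primitive character as $\theta$. Hence $\theta(\ell)=1$. So every character of $\mathbb U_{d_\ell}$ trivial on the subgroup $\langle p\rangle\,\mathbb U_{d_\ell}^{\,r}$ is trivial at $\ell$, and therefore $\ell$ lies in this subgroup: $\ell p^{-j_r}\in\mathbb U_{d_\ell}^{\,r}$ for some $j_r$, and we may take $0\le j_r<r$ because $p^r$ is an $r$-th power. Reduce modulo $q\mid d_\ell$. $\square$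

## 6. Parameters, and reduction to a statement about bad primes

**The choice of $R$.** Put
$$y=(\log_2x)^{1/2},\quad w=\log_3x,\quad R=\{r:w<r\le y\},\quad N=\prod_{r\in R}r\le e^{2y},\quad Z=(\log x)^{40},\quad Q_0=\exp(e^{15y}).$$
The bound for $N$ is Chebyshev's. For large $x$ we have $Z<Q_0<x$, because $\log Z=40y^2$, $\log Q_0=e^{15y}$ and $\log x=e^{y^2}$. The upper end $y$ of $R$ is small so that all fields and moduli below stay tiny; the lower end $w$ is large enough that losing the primes in $R\setminus R'$ costs little.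

**Step 1. Integers with too many primes.** This step bounds $\omega(d)$. Since $\sum_{d\le x}2^{\omega(d)}\ll x\log x$ and $3\log2>2$, the number of $d\le x$ with $\omega(d)>3\log_2x$ is $\ll x(\log x)^{1-3\log 2}\ll x/\log x$. We discard them.

**Step 2. The density $\Pi$.** This step shows that $R'$ is almost as good as $R$. For the remaining $d$, Lemma 2 gives $\prod_{R\setminus R'}r\le3\log_2x$. Every $r\in R$ exceeds $w=\log_3x$, so $|R\setminus R'|\le(\log_3x+\log3)/\log_4x\le2\log_3x/\log_4x$, and $\sum_{R\setminus R'}1/r\le2/\log_4x\le1$. By Mertens' theorem,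
$$\sum_{r\in R'}\frac1r\ge\log\frac{\log y}{\log w}-O(1)=\log\frac{\log_3x}{2\log_4x}-O(1).$$
Since $1-u\le e^{-u}$,
$$\Pi:=\prod_{r\in R'}\Big(1-\frac1r\Big)\ll\frac{\log_4x}{\log_3x}.\tag{5}$$

**Admissible pairs.** Call $(R',\mathbf j)$ *admissible* if $R'\subset R$, $\prod_{r\in R\setminus R'}r\le3\log_2x$, and $\mathbf j=(j_r)_{r\in R'}$ with $0\le j_r<r$. Each admissible pair satisfies (5) and has $R'\ne\emptyset$. For each $r\in R$ there are $1+r\le r^2$ options, so there are at most $N^2\le e^{4y}\le\log x$ admissible pairs.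

For an odd prime $\ell\nmid p$ let $\mathcal P(\ell)=\mathcal P(\ell,R',\mathbf j)$ be the set of primes $q\ne\ell$, $q\nmid p$, such that $\ell p^{-j_r}$ is an $r$-th power modulo $q$ for all $r\in R'$. Put
$$P(\ell)=\sum_{q\le x,\ q\in\mathcal P(\ell)}\frac1q.$$
One expects $\mathcal P(\ell)$ to have density $\Pi$ among the primes. What we need is the following.

**Proposition 3.** There is $C=C_p$ such that, with $B=C\log_2x\log_4x/\log_3x$, the set of *bad* $\ell$ (odd primes $\ell\le x$, $\ell\nmid p$, with $P(\ell)>B$ for some admissible $(R',\mathbf j)$) satisfies $\sum_{\ell\ \mathrm{bad}}1/\ell\ll1/\log x$.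

**Step 3. Integers composed of given primes.** This step supplies the counting tool. For any set of primes $\mathcal P$ and $X\ge1$, the number $\Psi$ of $m\le X$ composed of primes in $\mathcal P$ satisfies
$$\Psi\ll\frac X{\log2X}\exp\Big(\sum_{q\le X,\ q\in\mathcal P}\frac1q\Big).\tag{6}$$
Let $m,m'$ run over such integers. Write $\log2X=\log m+\log(2X/m)$ and $\log m=\sum_{q^a\mid m}\log q$ (sum over $a\ge1$). If $q^a\mid m$, then $m=q^am'$ with $m'$ again composed of primes in $\mathcal P$. So
$$\Psi\log2X\le\sum_{m'\le X}\ \sum_{q^a\le X/m'}\log q+\sum_{m\le X}\frac{2X}m\ll X\sum_{m\le X}\frac1m$$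
by Chebyshev. Finally $\sum_{m\le X}\frac1m\le\prod_{q\le X,\,q\in\mathcal P}(1-\frac1q)^{-1}\ll\exp\big(\sum_{q\le X,\,q\in\mathcal P}\frac1q\big)$.

**Step 4. Proposition 3 implies the bound in Theorem 1.** Let $d\le x$ be in $\mathcal B_{p,*}\setminus\mathcal B_{p,1}$ and not discarded, and take $\ell,R',\mathbf j$ from Lemma 2; then $(R',\mathbf j)$ is admissible, $\ell\le x$ and $\ell\nmid p$. Those $d$ for which $\ell$ is bad number at most $x\sum_{\rm bad}1/\ell\ll x/\log x$. Otherwise $d=\ell^km$ with $k\ge1$, all primes of $m$ lie in $\mathcal P(\ell,R',\mathbf j)$, and $P(\ell)\le B$. By (6) with $X=x/\ell^k$, the number of these $d$ is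
$$\ll e^{4y}e^B\sum_{\ell^k\le x}\frac x{\ell^k\log(2x/\ell^k)}.\tag{7}$$
We estimate the sum in (7).

* Terms with $k=1$, $\ell\le\sqrt x$ contribute $\ll\frac x{\log x}\sum_{\ell\le x}\frac1\ell\ll x\log_2x/\log x$.
* Terms with $k=1$, $\ell>\sqrt x$ lie in intervals $(x2^{-i-1},x2^{-i}]$ with $i\ge0$, $2^i\le\sqrt x$. Such an interval contains $\ll x2^{-i}/\log x$ primes by Chebyshev. Each gives a term at most $2^{i+1}/((i+1)\log2)$. So the interval contributes $\ll\frac x{(i+1)\log x}$, in total $\ll x\log_2x/\log x$.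
* Terms with $k\ge2$ and $\ell^k\le\sqrt x$ contribute $\ll x/\log x$. Since there are $\ll\sqrt u\log u$ prime powers $\ell^k\le u$ with $k\ge2$, the terms with $\ell^k>\sqrt x$ contribute $\ll x\cdot x^{-1/4}\log x\ll x/\log x$.

So the total is $\ll\frac{x\log_2x}{\log x}e^{4y+B}$. Since $y=(\log_2x)^{1/2}=o(B)$ and $\log_3x=o(B)$, this is the bound claimed in Theorem 1; and it is $x/(\log x)^{1-o(1)}$ because $B=o(\log_2x)$. $\square$

**Why two ranges of $\ell$.** It remains to prove Proposition 3 and $\delta_p<1$. In all cases the primes $q\le Q_0$ contribute to $P(\ell)$ at most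
$$\sum_{q\le Q_0}\frac1q=\log_2Q_0+O(1)=15y+O(1),$$
which is $o(B)$. For larger $q$, membership in $\mathcal P(\ell)$ is a Chebotarev condition in a field $F$ in which $\ell$ ramifies, so $\log d_F\ge\log\ell$. The effective theorem used below requires $\log X\ge10n_F(\log d_F)^2$. If $\log\ell>(\log x)^{1/2}$, this excludes every $X\le x$. So Chebotarev handles only small $\ell$, here $\ell\le Z$. For $\ell>Z$ we do not treat each $\ell$: we average over $\ell$ with the large sieve and accept a sparse set of bad primes. Write $N'=\prod_{r\in R'}r$.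

## 7. Small $\ell\le Z$: Chebotarev, and no bad primes

Let $\ell\le Z$ be an odd prime, $\ell\nmid p$, and $(R',\mathbf j)$ admissible. Put $\beta_r=\ell p^{\,r-j_r}$, an integer. For $q\nmid p$, $\beta_r$ is an $r$-th power modulo $q$ if and only if $\ell p^{-j_r}$ is. Let $F_r$ be the splitting field of $X^r-\beta_r$ over $\mathbb Q$, and $F$ the compositum of the $F_r$, $r\in R'$.

**Step 1. The Galois group.** This step shows that the conditions for different $r$ are independent. Since $\ell$ divides $\beta_r$ exactly once, $X^r-\beta_r$ is Eisenstein at $\ell$, hence irreducible. As $r\ge3$ is odd, it has one real root and also nonreal roots. The field generated by the real root is real of degree $r$, so it is not normal, and it is not contained in any abelian extension of $\mathbb Q$. If $\beta_r$ were an $r$-th power in $K=\mathbb Q(\zeta_{N'})$, then, as $\zeta_r\in K$, the real root would lie in the abelian field $K$, a contradiction. By Kummer theory $K(\beta_r^{1/r})$ has degree $r$ over $K$. The primes $r$ are distinct,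 so these degrees are coprime, and
$$[F:\mathbb Q]=\varphi(N')\prod_{r\in R'}r=\prod_{r\in R'}r(r-1).$$
On the other hand $[F_r:\mathbb Q]\le r(r-1)$, and $\mathrm{Gal}(F/\mathbb Q)$ embeds in $\prod_r\mathrm{Gal}(F_r/\mathbb Q)$. So $\mathrm{Gal}(F/\mathbb Q)=\prod_r\mathrm{Gal}(F_r/\mathbb Q)$, with factors of order $r(r-1)$.

**Step 2. The Frobenius condition.** This step computes the density. Let $q\in\mathcal P(\ell)$ with $q\nmid N'\ell p$. The discriminant of $X^r-\beta_r$ is $\pm r^r\beta_r^{r-1}$, so $q$ is unramified in $F$. For each $r\in R'$, either $q\not\equiv1\pmod r$, and Frobenius moves $\zeta_r$; or $q\equiv1\pmod r$ and $\beta_r$ is a nonzero $r$-th power modulo $q$, so $X^r-\beta_r$ splits into distinct linear factors modulo $q$ and $q$ splits completely in $F_r$. So the Frobenius class of $q$ lies in the conjugation-stable set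
$$\mathcal C=\prod_{r\in R'}\mathcal C_r,\qquad\mathcal C_r=\{\sigma\in\mathrm{Gal}(F_r/\mathbb Q):\sigma\zeta_r\ne\zeta_r\}\cup\{1\}.$$
Exactly $r$ elements fix $\zeta_r$, so $|\mathcal C_r|=r(r-1)-r+1=(r-1)^2$, and $|\mathcal C|/|\mathrm{Gal}(F/\mathbb Q)|=\prod_{r\in R'}(1-\frac1r)=\Pi$.

**Step 3. Sizes.** This step bounds degree and discriminant. First, $n_F=[F:\mathbb Q]\le N^2\le e^{4y}$. Next, $F$ is the compositum of the fields $\mathbb Q(\beta_r^{1/r})$ and $\mathbb Q(\zeta_r\beta_r^{1/r})$, $r\in R'$, each of degree $r$ with discriminant dividing $r^r\beta_r^{r-1}$. Writing $d_K$ for the absolute value of the discriminant of $K$, we have that $d_{K_1K_2}$ divides $d_{K_1}^{[K_1K_2:K_1]}d_{K_2}^{[K_1K_2:K_2]}$. By induction, each of our fields $K$ contributes at most $[F:K]\log d_K\le\frac{n_F}r\big(r\log r+(r-1)\log|\beta_r|\big)$ to $\log d_F$. Since $\log|\beta_r|\le\log\ell+r\log|p|\le40\log_2x+y\log|p|$ and $|R'|\le y$,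
$$\log d_F\le2n_F\sum_{r\in R'}(\log r+\log|\beta_r|)\le2e^{4y}y\,(\log y+40\log_2x+y\log|p|)\le e^{5y}.\tag{8}$$

**Step 4. Effective Chebotarev.** This step bounds $P(\ell)$. We quote the theorem of Lagarias–Odlyzko (*Effective versions of the Chebotarev density theorem*, 1977, Theorem 1.3), in the form for unions of classes in Serre (*Quelques applications du théorème de densité de Chebotarev*, 1981, Théorème 2). Let $\pi_{\mathcal C}(X)$ count the primes $q\le X$, unramified in $F$, with Frobenius class in $\mathcal C$. If $\log X\ge10n_F(\log d_F)^2$, then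
$$\Big|\pi_{\mathcal C}(X)-\tfrac{|\mathcal C|}{|\mathrm{Gal}|}\mathrm{Li}(X)\Big|\le\tfrac{|\mathcal C|}{|\mathrm{Gal}|}\mathrm{Li}(X^\beta)+c_1|\tilde{\mathcal C}|\,X\exp\big(-c_2n_F^{-1/2}(\log X)^{1/2}\big),$$
with absolute $c_1,c_2>0$. Here $\beta<1$ is a possible exceptional zero (otherwise that term is absent), and $|\tilde{\mathcal C}|$ is the number of conjugacy classes in $\mathcal C$, so $|\tilde{\mathcal C}|\le n_F$.

For $X\ge Q_0$ we have $\log X\ge e^{15y}\ge10e^{4y}e^{10y}$, so the theorem applies. Moreover $n_F\le e^{4y}\le(\log X)^{4/15}$, so $(\log X/n_F)^{1/2}\ge(\log X)^{1/2-2/15}\ge(\log X)^{1/3}$, and the last error term is $\ll(\log X)^{4/15}X\exp(-c_2(\log X)^{1/3})\ll X/(\log X)^2$. Using $\mathrm{Li}(X^\beta)\le\mathrm{Li}(X)$,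
$$\pi_{\mathcal C}(X)\le2\Pi\,\mathrm{Li}(X)+O\big(X/(\log X)^2\big)\qquad(X\ge Q_0).$$
All primes dividing $N'\ell p$ are below $Q_0$, so by partial summation
$$\sum_{Q_0<q\le x,\ q\in\mathcal P(\ell)}\frac1q\le\frac{\pi_{\mathcal C}(x)}x+\int_{Q_0}^x\frac{\pi_{\mathcal C}(u)}{u^2}\,du\le2\Pi\int_{Q_0}^x\frac{\mathrm{Li}(u)}{u^2}\,du+O(1)\le2\Pi\log_2x+O(1).$$
In the last step, integration by parts gives $\int\mathrm{Li}(u)u^{-2}du=-\mathrm{Li}(u)/u+\int\frac{du}{u\log u}$. Hence
$$P(\ell)\le2\Pi\log_2x+15y+O(1)\le B$$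
by (5), if $C$ is large enough, uniformly in $\ell\le Z$ and in the pair. So no $\ell\le Z$ is bad.

## 8. Large $\ell>Z$: the large sieve

We quote two standard theorems.

**Siegel–Walfisz.** There is $c>0$ with $\pi(X;m,1)=\frac{\mathrm{Li}(X)}{\varphi(m)}+O\big(Xe^{-c\sqrt{\log X}}\big)$ uniformly for $m\le\log X$.

**Multiplicative large sieve.** For complex $A_n$, with the inner sum over primitive characters,
$$\sum_{q\le Q'}\frac q{\varphi(q)}\ \sideset{}{^*}\sum_{\chi\bmod q}\Big|\sum_{n\le M}A_n\chi(n)\Big|^2\le(M+Q'^2)\sum_{n\le M}|A_n|^2,$$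
where in this display $q$ runs over all positive integers.

Fix an admissible pair $(R',\mathbf j)$.

**Step 1. Expanding the condition in characters.** This step separates a main term from one depending on $\ell$. For a prime $q\nmid p$ let $N_q=\prod_{r\in R',\,r\mid q-1}r$, and let $X_q$ be the group of characters modulo $q$ of order dividing $N_q$. As $\mathbb U_q$ is cyclic and $N_q\mid q-1$, $|X_q|=N_q$. If $r\nmid q-1$, every unit modulo $q$ is an $r$-th power; if $r\mid q-1$, orthogonality detects $r$-th powers. So for $q\ne\ell$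
$$1_{q\in\mathcal P(\ell)}=\prod_{r\in R',\,r\mid q-1}\frac1r\sum_{\chi^r=1}\chi(\ell)\overline\chi(p)^{j_r}=\frac1{N_q}\sum_{\chi\in X_q}\eta_\chi\chi(\ell).$$
Here each $\chi\in X_q$ is uniquely $\prod_r\chi_r$ with $\chi_r^r=1$, and $\eta_\chi=\prod_r\overline{\chi_r}(p)^{j_r}$. So $|\eta_\chi|=1$, $\eta_{\chi_0}=1$, and $\eta_\chi$ does not depend on $\ell$. For $Q=2^iQ_0\le x$, $i\ge0$, put
$$E_Q(\ell)=\sum_{Q<q\le2Q,\ q\nmid p}\frac1{qN_q}\sum_{\chi_0\ne\chi\in X_q}\eta_\chi\chi(\ell).$$
The prime $q=\ell$ contributes $0$ here, and $0$ to $P(\ell)$. Therefore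
$$P(\ell)\le15y+O(1)+\sum_Q\ \sum_{Q<q\le2Q}\frac1{qN_q}+\sum_Q|E_Q(\ell)|.\tag{9}$$

**Step 2. The main term.** This step shows that the double sum in (9) is at most $2\Pi\log_2x+O(1)$. Let $h$ be multiplicative on divisors of $N'$ with $h(r)=\frac1r-1$. Then $1/N_q=\sum_{m\mid(N',q-1)}h(m)$ and $|h|\le1$. Every $m\mid N'$ is at most $N\le e^{2y}\le\log Q$, and there are at most $N\le\log Q$ such $m$. By Siegel–Walfisz,
$$\sum_{Q<q\le2Q}\frac1{N_q}=\big(\mathrm{Li}(2Q)-\mathrm{Li}(Q)\big)\prod_{r\in R'}\Big(1+\frac{h(r)}{r-1}\Big)+O\big((\log Q)\,Q\,e^{-c\sqrt{\log Q}}\big).$$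
Since $h(r)=-\frac{r-1}r$, the product is $\prod(1-\frac1r)=\Pi$. As $\mathrm{Li}(2Q)-\mathrm{Li}(Q)\le Q/\log Q$,
$$\sum_{Q<q\le2Q}\frac1{qN_q}\le\frac\Pi{\log Q}+O\big((\log Q)e^{-c\sqrt{\log Q}}\big).$$
Sum over $Q=2^iQ_0\le x$. The errors sum to $O(1)$, and $\sum_Q\frac1{\log Q}\le\frac1{\log Q_0}+\frac1{\log2}(\log_2x-\log_2Q_0)\le2\log_2x$.

**Step 3. Exceptional $\ell$.** This step shows that $E_Q(\ell)$ is rarely large. There are at most $2\log x$ values of $Q$. Let $L=2^hZ\le x$, $h\ge0$, and $\mathcal L=\{\ell\in(L,2L]\text{ prime}:|E_Q(\ell)|>1/\log x\}$. We claim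
$$|\mathcal L|\ll L(\log x)^{-7}.\tag{10}$$
We may assume $\mathcal L\ne\emptyset$. Choose $a_\ell$ with $|a_\ell|=1$ and $a_\ell E_Q(\ell)=|E_Q(\ell)|$. Put $b_\chi=\eta_\chi/(qN_q)$, so $|b_\chi|\le\frac1{QN_q}$, and $S_\chi=\sum_{\ell\in\mathcal L}a_\ell\chi(\ell)$. Then
$$\frac{|\mathcal L|}{\log x}\le\sum_{\ell\in\mathcal L}|E_Q(\ell)|=\sum_{Q<q\le2Q}\ \sum_{\chi_0\ne\chi\in X_q}b_\chi S_\chi.\tag{11}$$
Let $k\ge1$ be an integer and apply Hölder's inequality with exponents $\frac{2k}{2k-1}$ and $2k$. For the coefficients, as there are at most $Q$ primes in $(Q,2Q]$,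
$$\sum_{q,\chi}|b_\chi|^{\frac{2k}{2k-1}}\le\sum_{Q<q\le2Q}N_q(QN_q)^{-\frac{2k}{2k-1}}\le Q\cdot Q^{-\frac{2k}{2k-1}}=Q^{-\frac1{2k-1}},$$
and raising to the power $\frac{2k-1}{2k}$ gives $Q^{-1/(2k)}$. For the character sums, $S_\chi^k=\sum_{n\le(2L)^k}A_n\chi(n)$. Here $A_n$ is a sum of unimodular numbers over the ordered factorizations of $n$ into $k$ primes of $\mathcal L$, so $|A_n|\le k!$ and $\sum_n|A_n|\le|\mathcal L|^k$. Hence $\sum_n|A_n|^2\le k!\,|\mathcal L|^k$. Nonprincipal characters to prime modulus are primitive, so the large sieve with $Q'=2Q$ gives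
$$\sum_{q,\chi}|S_\chi|^{2k}\le\big((2L)^k+4Q^2\big)\,k!\,|\mathcal L|^k.$$
Inserting both in (11),
$$\frac{|\mathcal L|}{\log x}\le Q^{-\frac1{2k}}\Big(\big((2L)^k+4Q^2\big)k!\,|\mathcal L|^k\Big)^{\frac1{2k}}.$$
Divide by $|\mathcal L|^{1/2}$, square, and use $(k!)^{1/k}\le k$:
$$|\mathcal L|\le(\log x)^2\,k\,Q^{-1/k}\big((2L)^k+4Q^2\big)^{1/k}.$$
Take $k\ge1$ minimal with $(2L)^k\ge4Q^2$. Since $2L\ge2$ and $Q\le x$, $k\ll\log x$. The last factor is at most $2^{1/k}\cdot2L\le4L$, so $|\mathcal L|\le4k(\log x)^2LQ^{-1/k}$. If $k=1$, then $Q^{-1/k}\le Q_0^{-1}\le Z^{-1}$. If $k\ge2$, minimality gives $4Q^2>(2L)^{k-1}$, so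
$$Q^{1/k}\ge2^{-1/k}(2L)^{(k-1)/(2k)}\ge\tfrac12L^{1/4}\ge\tfrac12Z^{1/4}.$$
In both cases $|\mathcal L|\ll L(\log x)^3Z^{-1/4}=L(\log x)^{3-10}$, which is (10).

The $k$-th power is there because of lengths: if $L$ is much shorter than $Q^2$, the sieve applied to $S_\chi$ itself loses the term $4Q^2$, and raising to the power $k$ makes the sum long enough.

**Step 4. Conclusion of Proposition 3.** This step adds up the exceptional sets. Let $\ell\in(Z,x]$ lie outside all sets $\mathcal L$, over all $Q$, all $L$ and all admissible pairs. Then $\sum_Q|E_Q(\ell)|\le2\log x\cdot\frac1{\log x}=2$, and (9) with Step 2 gives $P(\ell)\le2\Pi\log_2x+15y+O(1)\le B$ for every admissible pair, if $C$ is large enough. So all bad $\ell$ lie in the sets $\mathcal L$. There are at most $2\log x$ values of $Q$, at most $2\log x$ values of $L$, and at most $\log x$ admissible pairs. Hence by (10)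
$$\sum_{\ell\ \mathrm{bad}}\frac1\ell\le\sum\frac{|\mathcal L|}L\ll(\log x)^{3-7}\ll\frac1{\log x}.$$
This proves Proposition 3, and with Section 6 the bound in Theorem 1. $\square$

## 9. The inequality $\delta_p<1$ and the asymptotic formula

The exceptions number at most $x/(\log x)^{1-o(1)}$. To compare with $\mathcal B_{p,1}(x)\sim c_px/(\log x)^{\delta_p}$ we need $\delta_p<1$. The idea is to build many elements of $\mathcal B_{p,1}$ from primes modulo which the order of $p$ is twice an odd number.

**Claim.** The set $\mathcal Q$ of primes $q\nmid2p$ with $v_2(\mathrm{ord}_q(p))=1$ contains a set of primes of positive density.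

**Step 1. $p$ not a square.** This step uses quadratic residues only. Let $q\nmid 2p$ with $q\equiv3\pmod4$ and $\left(\frac pq\right)=-1$. Then $\mathrm{ord}_q(p)$ does not divide the odd number $(q-1)/2$ but divides $q-1\equiv2\pmod4$, so it is even and $q\in\mathcal Q$. If $\sqrt p\notin\mathbb Q(i)$, such $q$ are those whose Frobenius in $\mathbb Q(i,\sqrt p)$ moves both $i$ and $\sqrt p$; their density is $\frac14$. Otherwise $p=-c^2$, every $q\equiv3\pmod4$ not dividing $p$ qualifies, and the density is $\frac12$.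

**Step 2. $p$ a square.** Now the residue symbol is never $-1$, so this step looks one level higher. Write $p=b^{2^s}$ with $s\ge1$ and $b>1$ not a square. Let $F=\mathbb Q(\zeta_{2^{s+2}},\sqrt b)$ and $E=F(\zeta_{2^{s+3}})$, both abelian over $\mathbb Q$.

*$E\ne F$.* Otherwise $F\supset\mathbb Q(\zeta_{2^{s+3}})$. As $[F:\mathbb Q]\le2^{s+2}=[\mathbb Q(\zeta_{2^{s+3}}):\mathbb Q]$, we get $F=\mathbb Q(\zeta_{2^{s+3}})$. All quadratic subfields of $\mathbb Q(\zeta_{2^n})$, $n\ge3$, lie in $\mathbb Q(\zeta_8)$, because the Galois group $\mathbb Z/2\times\mathbb Z/2^{n-2}$ has at most three subgroups of index $2$ and $\mathbb Q(\zeta_8)$ has three quadratic subfields. So $\sqrt b\in\mathbb Q(\zeta_8)\subset\mathbb Q(\zeta_{2^{s+2}})$ and $F=\mathbb Q(\zeta_{2^{s+2}})$ has degree $2^{s+1}$, a contradiction.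

*$b^{1/4}\notin E$.* The polynomial $X^4-b$ is irreducible over $\mathbb Q$: a rational root $\gamma$ would give $b=(\gamma^2)^2$ with $b$ not a square, and a monic quadratic factor would have constant term of absolute value $\sqrt b$, which is irrational. The real field $\mathbb Q(b^{1/4})$ is not normal, so it is not contained in the abelian field $E$.

Thus $E$ and $F(b^{1/4})$ are distinct quadratic extensions of $F$, and some $\sigma\in\mathrm{Gal}(E(b^{1/4})/F)$ is nontrivial on both. The field $E(b^{1/4})$ contains $i$, so it is Galois over $\mathbb Q$. By Chebotarev's density theorem a positive density of primes $q\nmid2b$ have Frobenius class that of $\sigma$. For these $q$: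

* $\sigma$ fixes $\zeta_{2^{s+2}}$ and moves $\zeta_{2^{s+3}}$, so $v_2(q-1)=s+2$;
* $\sigma$ fixes $\sqrt b$, so $b$ is a square modulo $q$;
* $b$ is not a fourth power modulo $q$. Otherwise, as $q\equiv1\pmod4$, $X^4-b$ would split into distinct linear factors modulo $q$ and Frobenius would fix all its roots, while each conjugate $\tau\sigma\tau^{-1}$ moves $\tau(b^{1/4})$.

So if $g$ is a primitive root modulo $q$ and $b\equiv g^m$, then $v_2(m)=1$. Hence $v_2(\mathrm{ord}_q(b))=(s+2)-1=s+1$, and $v_2(\mathrm{ord}_q(p))=(s+1)-s=1$. $\square$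

*Example.* For $p=4$ we have $b=2$, $s=1$. Take $q=41$, with $v_2(40)=3$. Since $2^{10}=1024\equiv-1\pmod{41}$, and $2^5=32$, $2^4=16$ are not $\pm 1$, the order of $2$ is $20$, and $4^5\equiv-1$; so $\mathrm{ord}_{41}(4)=10$.

**Step 3. Products of primes of $\mathcal Q$.** This step produces elements of $\mathcal B_{p,1}$. Let $d>1$ be a product of distinct primes of $\mathcal Q$. Then $\mathrm{ord}_d(p)=\mathrm{lcm}_{q\mid d}\,\mathrm{ord}_q(p)=2t$ with $t$ odd, and $t$ is an odd multiple of $\mathrm{ord}_q(p)/2$ for each $q\mid d$. Since $p^{\mathrm{ord}_q(p)/2}\equiv-1\pmod q$, we get $p^t\equiv-1$ modulo every $q\mid d$, so modulo $d$. Hence $d\in\mathcal B_{p,1}$.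

**Step 4. $\delta_p<1$.** This step compares Dirichlet series as $\sigma\to1^+$ (here $\sigma$ is a real number). By the Claim there is $\kappa>0$ such that $\mathcal Q$ has at least $\kappa u/\log u$ elements up to $u$, for $u\ge u_0$. By partial summation
$$\sum_{q\in\mathcal Q}q^{-\sigma}\ge\kappa\int_{u_0}^\infty\frac{u^{-\sigma}}{\log u}\,du-O(1)=\kappa\int_{\log u_0}^\infty\frac{e^{-(\sigma-1)v}}v\,dv-O(1)\ge\kappa\log\frac1{\sigma-1}-O(1).$$
For the last inequality, restrict to $v\le1/(\sigma-1)$ and use $e^{-(\sigma-1)v}\ge1-(\sigma-1)v$. Hence, by Step 3,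
$$1+\sum_{d\in\mathcal B_{p,1}}d^{-\sigma}\ge\prod_{q\in\mathcal Q}(1+q^{-\sigma})\gg(\sigma-1)^{-\kappa}.$$
If $\delta_p\ge1$, then (i) would give $\mathcal B_{p,1}(u)\ll u/\log u$ for $u\ge2$, and the left side would be
$$\ll1+\int_2^\infty\frac{u^{-\sigma}}{\log u}\,du\ll\log\frac2{\sigma-1},$$
a contradiction. So $\delta_p<1$.

**Step 5. End of the proof of Theorem 1.** This step combines everything. We have $\mathcal B_{p,1}(x)\sim c_px/(\log x)^{\delta_p}$ with $\delta_p<1$, and $\#((\mathcal B_{p,*}\setminus\mathcal B_{p,1})\cap[1,x])\le x/(\log x)^{1-o(1)}=o(\mathcal B_{p,1}(x))$. By (1), $\mathcal B_{p,*}(x)\sim\mathcal B_{p,1}(x)$, and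
$$\mathcal B_p(x)=\mathcal B_{p,0}(x)+\mathcal B_{p,*}(x)=\mathcal B_{p,0}(x)+(1+o(1))\mathcal B_{p,1}(x).$$
In fact (1) gives $\mathcal B_p(x)=\mathcal B_{p,0}(x)+\mathcal B_{p,1}(x)+O\big(x/(\log x)^{1-o(1)}\big)$. $\blacksquare$

## 10. Subgroups with several generators

We prove Theorem 2 by going through Sections 4–8 with $H_d=\langle p_1,\dots,p_t\rangle$ in place of $\langle p\rangle_d$. Put $D=p_1\cdots p_t$; now $x$ is large in terms of $p_1,\dots,p_t$, and implied constants may depend on them. The parameters $y,w,R,N,Z,Q_0$ are unchanged.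

**Step 1. The character conditions.** This step replaces Lemma 2. Lemma 1 was stated for any balanced subgroup $H$ with $-1\notin H$ and, if $4\mid d$, $\frac d2+1\notin H$; so it applies to $H_d$ for every $d$ counted in Theorem 2. In Lemma 2 let $V_r$ be the group of characters $\psi$ of $\mathbb U_d$ with $\psi^r=1$ and $\psi(p_i)=1$ for all $i$. The counting is unchanged. In the duality step, for $r\in R'$ every character of $\mathbb U_{d_\ell}$ trivial on $\langle p_1,\dots,p_t\rangle\,\mathbb U_{d_\ell}^{\,r}$ is trivial at $\ell$. So there are $j_{r,i}\in\{0,\dots,r-1\}$ such that $\ell\prod_ip_i^{-j_{r,i}}$ is an $r$-th power modulo each prime $q\mid d$, $q\ne\ell$.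

**Step 2. The reduction.** This step recounts the pairs. An admissible pair now has $\mathbf j=(j_{r,i})_{r\in R',\,i\le t}$. The number of pairs is at most $\prod_{r\in R}(1+r^t)\le N^{t+1}\le e^{2(t+1)y}\le\log x$. The bound (5) concerns $R'$ only and is unchanged. For an odd prime $\ell\nmid D$ let $\mathcal P(\ell)$ be the set of primes $q\ne\ell$, $q\nmid D$, such that $\ell\prod_ip_i^{-j_{r,i}}$ is an $r$-th power modulo $q$ for all $r\in R'$. Define $P(\ell)$ and, for $\ell\le x$, $\ell\nmid D$, bad primes as before. If $d$ is counted, then $(d,D)=1$, so the prime $\ell\mid d$ from Step 1 satisfies $\ell\nmid D$. In (7) the factor $e^{4y}$ becomes $e^{2(t+1)y}=e^{o(B)}$, and the rest of that step is unchanged. So Theorem 2 follows from the analogue of Proposition 3.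

**Step 3. Small $\ell$.** This step repeats Section 7. Take $\beta_r=\ell\prod_ip_i^{\,r-j_{r,i}}$. Since $\ell\nmid D$, $X^r-\beta_r$ is Eisenstein at $\ell$, and the determination of $\mathrm{Gal}(F/\mathbb Q)$ and of $|\mathcal C|$ goes through, with $q\nmid N'\ell D$ in place of $q\nmid N'\ell p$. The degree bound $n_F\le N^2\le e^{4y}$ is the same. As $\log|\beta_r|\le\log\ell+r\sum_i\log|p_i|$, the bound (8) becomes $\log d_F\le2e^{4y}y(\log y+40\log_2x+y\sum_i\log|p_i|)\le e^{5y}$. Step 4 of Section 7 then gives $P(\ell)\le B$ for all $\ell\le Z$, $\ell\nmid D$, with $C$ depending on $p_1,\dots,p_t$.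

**Step 4. Large $\ell$.** This step repeats Section 8. With $q\nmid D$ in place of $q\nmid p$, the expansion of $1_{q\in\mathcal P(\ell)}$ has $\eta_\chi=\prod_r\prod_i\overline{\chi_r}(p_i)^{j_{r,i}}$, which is again unimodular, independent of $\ell$, and $1$ for $\chi=\chi_0$. These are the only properties of $\eta_\chi$ that Section 8 uses. The number of admissible pairs is again at most $\log x$, so the final summation gives $\sum_{\ell\ \mathrm{bad}}1/\ell\ll(\log x)^{-4}$. This is the analogue of Proposition 3, and Theorem 2 is proved. $\blacksquare$
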